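
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{A sharp uniform lower bound for the mixing time of ferromagnetic Ising Glauber dynamics}


\begin{abstract}
We prove that, on every $n$-vertex graph and for all nonnegative interaction strengths, the Glauber dynamics of the zero-field Ising model started from the all-plus configuration needs at least $(\frac12+o(1))\,n\log n$ steps to come within total variation distance $1/4$ of equilibrium. The model without interactions attains this value, so the constant is optimal. This proves a conjecture stated by Ding and Peres. The proof couples the all-plus chain monotonically with a stationary one and looks at the vertices that have not yet been updated; these force a gap of order $ne^{-t/n}$ between the two total spins. The gap is compared with the stationary fluctuations, which are at most of order $\sqrt{t_{\rm rel}}$, where $t_{\rm rel}$ is the relaxation time; and if the chain mixes from the extremal states within $\frac12n\log n$ steps, then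 $t_{\rm rel}=O(n\log n)$. The argument applies to all strictly positive monotone measures on $\{\pm1\}^n$, provided that both extremal starting states are considered.
\end{abstract}

\section{The question and the answer}

Let $G=(V,E)$ be a finite graph with $n$ vertices and let $J=\{J_{uv}\ge0:uv\in E\}$ be nonnegative interaction strengths. The \emph{ferromagnetic Ising model} is the probability measure on $\{\pm1\}^V$ given by
\[
\mu_G(\sigma)=\frac1{Z(J)}\exp\Big(\sum_{uv\in E}J_{uv}\sigma(u)\sigma(v)\Big),
\]
where $Z(J)$ is the normalizing constant. Its \emph{Glauber dynamics} is the Markov chain that at each step chooses a uniformly random vertex and replaces the spin there by a sample from its conditional distribution under $\mu_G$ given all the other spins. The chain is reversible with respect to $\mu_G$. We measure distance to equilibrium by $\|\mu-\nu\|_{\rm TV}=\sup_A|\mu(A)-\nu(A)|$, and we write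
\[
t^+_{\rm mix}(G,J)=\min\big\{t:\ \|\mathbb P_+(X_t\in\cdot)-\mu_G\|_{\rm TV}\le\tfrac14\big\}
\]
for the mixing time from the all-plus configuration. How small can $t^+_{\rm mix}(G,J)$ be?

If $J\equiv0$, each step replaces the spin at a random vertex by a fair coin. This is the lazy random walk on the hypercube, and its mixing time is $(\frac12+o(1))n\log n$. Nonnegative interactions make neighboring spins prefer to agree, so a chain that starts from all plus should only find it harder to forget its start. One therefore guesses that $J\equiv0$ is, at least asymptotically, the fastest case. The known bound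
\[
\inf_{G,J}t^+_{\rm mix}(G,J)\ge(\tfrac14+o(1))\,n\log n
\]
is within a factor $2$ of this. The conjecture, stated by Ding and Peres \cite{DP}, is that the constant $\frac14$ can be replaced by $\frac12$. We prove it.

\begin{theorem}\label{thm:main}
For every $n\ge3$, every $n$-vertex graph $G$ and all nonnegative $J$,
\[
t^+_{\rm mix}(G,J)\ \ge\ (n-1)\Big[\tfrac12\log n-\tfrac12\log\log n-5\Big].
\]
Consequently $\inf_{G,J}t^+_{\rm mix}(G,J)=(\frac12+o(1))\,n\log n$, where the infimum is over all $n$-vertex graphs and all nonnegative $J$, and $J\equiv0$ attains it asymptotically.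
\end{theorem}

The proof is given for a wider class of measures, described in Section~\ref{sec:general}. We begin with the case without interactions, where the main idea is already visible.

\section{The idea: vertices that were never updated}\label{sec:idea}

\paragraph{No interactions.}
Let $n\ge2$ and $J\equiv0$, so that the stationary measure $\pi$ is uniform, and start from all plus. Let $A$ be the set of vertices that have not been chosen in the first $t$ steps, and put
\[
\beta=\mathbb E|A|=n\big(1-\tfrac1n\big)^t .
\]
Given $A$, the spins on $A$ are all $+1$, and the spins off $A$ are independent fair signs. Hence the total spin $S=\sum_v\sigma(v)$ at time $t$ has mean $\beta$ and variance $\mathbb E[n-|A|]+\operatorname{Var}|A|$. The indicators $\mathbf 1\{v\in A\}$ are pairwise nonpositively correlated, because for $u\ne v$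
\begin{equation}\label{eq:negcor}
\mathbb P(u,v\in A)=\big(1-\tfrac2n\big)^t\le\big(1-\tfrac1n\big)^{2t}=\mathbb P(u\in A)\,\mathbb P(v\in A).
\end{equation}
So $\operatorname{Var}|A|\le\beta$, and the variance of $S$ at time $t$ is at most $(n-\beta)+\beta=n$. Under $\pi$ the mean of $S$ is $0$ and its variance is $n$. By Chebyshev's inequality the event $\{S>\beta/2\}$ has probability at least $1-4n/\beta^2$ at time $t$ and at most $4n/\beta^2$ in equilibrium. The distance to equilibrium is therefore at least $1-8n/\beta^2$. If it is at most $\frac14$, then $\beta\le\sqrt{32n/3}<4\sqrt n$. Since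
\begin{equation}\label{eq:log}
\log\big(1-\tfrac1n\big)=-\log\big(1+\tfrac1{n-1}\big)\ge-\tfrac1{n-1},
\end{equation}
we have $\beta\ge ne^{-t/(n-1)}$, and so $t\ge(n-1)\big[\frac12\log n-\log4\big]$.

Two quantities have been compared: the \emph{memory} $\beta\approx ne^{-t/n}$ of the initial state, and the \emph{noise}, which is of order $\sqrt n$. The chain cannot have mixed while the memory dominates the noise.

\paragraph{With interactions.}
Three things change.

First, the spins of $X_t$ off $A$ now depend on those on $A$, and we have no control of their variance. We can control variances only in equilibrium. We therefore run a second chain $Y$ from a \emph{stationary} initial state that is independent of the updates, with the same update vertices and an order-preserving choice of update spins, so that $X_t\ge Y_t$. On $A$ the chain $X$ still shows $+1$, while $Y$ still shows its initial spins. Consequently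
\[
S(X_t)\ \ge\ S(Y_t)+|A|-S_A(Y_0),\qquad S_A(\sigma)=\sum_{v\in A}\sigma(v).
\]
Although $Y_t$, for fixed $t$, may be strongly correlated with $A$ and with $Y_0$, each term on the right is easy to handle by itself: $Y_t$ is stationary, and $A$ depends only on the choice of update vertices, so $Y_0$ is independent of it. Both spin sums can thus be estimated under the stationary measure.

Second, the noise is no longer $\sqrt n$. If all interactions on a connected graph are very strong, then $\mu_G$ is close to $\frac12\delta_++\frac12\delta_-$, the variance of $S$ is close to $n^2$, and the comparison gives nothing. But such a chain is also slow. The quantity that links the two effects is the relaxation time $t_{\rm rel}$, the inverse spectral gap: the Poincar\'e inequality gives $\operatorname{Var}(S_A)\le t_{\rm rel}$ for every fixed $A\subset V$, since changing one spin contributes conditional variance at most $1$ and a given vertex is updated with probability $1/n$ in each step. With noise $\sqrt{t_{\rm rel}}$ the comparison yields roughly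
\[
t\ \ge\ n\log n-\tfrac12\,n\log t_{\rm rel}.
\]

Third, we have to bound $t_{\rm rel}$ from above. If the chain has not mixed by time $\frac12n\log n$, there is nothing to prove. If it has, then $t_{\rm rel}=O(n\log n)$. Only mixing from the extremal states is available here, but in a monotone system the extremal states control all others. Inserting $t_{\rm rel}=O(n\log n)$ costs only $\frac12n\log\log n$ compared with $t_{\rm rel}=O(n)$, and the constant $\frac12$ results.

\section{Monotone measures: setting and results}\label{sec:general}

The argument uses only positivity and monotonicity of the stationary measure. Let $\pi$ be a strictly positive probability measure on $\{\pm1\}^V$ with $|V|=n\ge2$. Write $\sigma_{-v}$ for the spins off $v$ and put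
\[
p_v(\sigma)=\pi\big(\sigma(v)=1\mid\sigma_{-v}\big),
\]
which depends on $\sigma$ through $\sigma_{-v}$ only. We order $\{\pm1\}^V$ coordinatewise, call a function \emph{increasing} if it is nondecreasing in this order, and call $\pi$ \emph{monotone} if every $p_v$ is increasing. The Glauber dynamics for $\pi$ has kernel
\[
P=\frac1n\sum_{v\in V}P_v,\qquad P_vf=\mathbb E_\pi[f\mid\sigma_{-v}].
\]
Write $+$ and $-$ for the constant configurations, $\mu^\pm_t$ for the law at time $t$ started from $\pm$, and
\[
t^\pm(\varepsilon)=\min\{t\ge 0:\|\mu^\pm_t-\pi\|_{\rm TV}\le\varepsilon\},\qquad t_{\rm rel}=\frac1{1-\lambda_2},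
\]
where $\lambda_2$ is the second largest eigenvalue of $P$. Section~\ref{sec:tools} shows that these quantities are finite. Thus $t^+_{\rm mix}=t^+(\frac14)$ when $\pi=\mu_G$.

The Ising model with arbitrary external fields, $\pi(\sigma)\propto\exp\big(\sum_{uv\in E}J_{uv}\sigma(u)\sigma(v)+\sum_vh_v\sigma(v)\big)$ with $J\ge0$ and $h\in\mathbb R^V$, is strictly positive and monotone: comparing the weights of the two choices of $\sigma(v)$ gives
\begin{equation}\label{eq:ising}
p_v(\sigma)=\Big(1+\exp\big(-2h_v-2\textstyle\sum_{u:\,uv\in E}J_{uv}\sigma(u)\big)\Big)^{-1}.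
\end{equation}
This includes every boundary condition, because freezing some spins only adds fields to their neighbors.

\begin{theorem}\label{thm:general}
Let $\pi$ be strictly positive and monotone.
\begin{enumerate}
\item[(i)] For every $\varepsilon\in(0,1)$ and $n\ge2$,
\[
\max\{t^+(\varepsilon),t^-(\varepsilon)\}\ \ge\ (n-1)\Big[\log n-\tfrac12\log t_{\rm rel}-\log\tfrac{30}{1-\varepsilon}\Big].
\]
In particular, if $t_{\rm rel}\le Kn$, the left side is at least $\frac12n\log n-O_{K,\varepsilon}(n)$.
\item[(ii)] For every $\varepsilon\in(0,\frac12)$ and $n\ge3$, with $\kappa_\varepsilon=\big(1+\frac1{2\log(1/(2\varepsilon))}\big)^{1/2}$,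
\[
\max\{t^+(\varepsilon),t^-(\varepsilon)\}\ \ge\ (n-1)\Big[\tfrac12\log n-\tfrac12\log\log n-\log(60\kappa_\varepsilon)\Big].
\]
\end{enumerate}
If $\pi$ is invariant under $\sigma\mapsto-\sigma$, then $t^+(\varepsilon)=t^-(\varepsilon)$, and both bounds hold for $t^+(\varepsilon)$.
\end{theorem}

The next proposition records in which respects these bounds are sharp.

\begin{proposition}\label{prop:sharp}
\begin{enumerate}
\item[(a)] For $J\equiv0$ and zero field, $t_{\rm rel}=n$ and, for every $\varepsilon\in(0,1)$,
\begin{equation}\label{eq:upper}
t^+(\varepsilon)=t^-(\varepsilon)\le\tfrac12n\log n-\tfrac12\,n\log\log(1+4\varepsilon^2)+1 .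
\end{equation}
So the constant $\frac12$ in Theorem~\ref{thm:general}(ii) cannot be increased, and for this example Theorem~\ref{thm:general}(i) is tight up to an additive $O_\varepsilon(n)$.
\item[(b)] If $\varepsilon\in(\frac12\sqrt{e-1},1)$, where $\frac12\sqrt{e-1}\approx0.655$, then the bound $\frac12n\log n-O_{K,\varepsilon}(n)$ in Theorem~\ref{thm:general}(i), already for $K=1$, cannot be replaced by $\frac12n\log n-o(n)$.
\item[(c)] The range $\varepsilon<\frac12$ in Theorem~\ref{thm:general}(ii) is optimal up to the endpoint: for each $\varepsilon>\frac12$ and each connected $G$ there is $J\ge 0$ such that, in zero field, $t^+(\varepsilon)=t^-(\varepsilon)=0$.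
\item[(d)] With external fields the maximum cannot be replaced by $t^+(\varepsilon)$ alone: for $J\equiv0$ and $h_v=h$ for all $v$, we have $t_{\rm rel}=n$ for every $h$, while $\|\delta_+-\pi\|_{\rm TV}\to0$ as $h\to+\infty$, so that $t^+(\varepsilon)=0$ for $h$ large (depending on $n$ and $\varepsilon$).
\end{enumerate}
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:general} and Proposition~\ref{prop:sharp}]
The zero-field ferromagnetic Ising measure is strictly positive, monotone by \eqref{eq:ising}, and invariant under $\sigma\mapsto-\sigma$. So Theorem~\ref{thm:general}(ii) with $\varepsilon=\frac14$ applies to $t^+(\frac14)=t^+_{\rm mix}(G,J)$. Here $\kappa_{1/4}^2=1+\frac1{2\log2}<1.73$, so $\log(60\kappa_{1/4})<\log79<5$, which gives the stated inequality. Its right side does not depend on $G$ or $J$ and equals $(\frac12+o(1))n\log n$. The matching upper bound is \eqref{eq:upper} with $\varepsilon=\frac14$.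
\end{proof}

\section{Tools}\label{sec:tools}

From now on $\pi$ is strictly positive and monotone, and $S_B(\sigma)=\sum_{v\in B}\sigma(v)$ for $B\subset V$.

\paragraph{Relaxation time and variance.}
Each $P_v$ is a conditional expectation, hence an orthogonal projection in $L^2(\pi)$. So $P$ is self-adjoint with spectrum in $[0,1]$. Since $\pi$ is strictly positive, every spin can be changed to either value, so $P$ is irreducible and $\lambda_2<1$. It is also aperiodic, because it has positive diagonal entries; thus $t^\pm(\varepsilon)<\infty$ for $\varepsilon>0$. We have $1\le t_{\rm rel}<\infty$ and, expanding $f$ in eigenfunctions of $P$,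
\[
\operatorname{Var}_\pi(f)\le t_{\rm rel}\,\langle f,(I-P)f\rangle_\pi\qquad\text{for all }f.
\]
Apply this to $f=S_B$. Since $\langle f,(I-P_v)f\rangle_\pi=\mathbb E_\pi\operatorname{Var}_\pi(f\mid\sigma_{-v})$,
\begin{equation}\label{eq:var}
\operatorname{Var}_\pi(S_B)\le t_{\rm rel}\,\frac1n\sum_{v\in V}\mathbb E_\pi\big[\operatorname{Var}_\pi(S_B\mid\sigma_{-v})\big]\le t_{\rm rel}\,\frac{|B|}n\le t_{\rm rel}.
\end{equation}
Indeed, for $v\notin B$ the sum $S_B$ is determined by $\sigma_{-v}$, so its conditional variance is $0$. For $v\in B$ it is $\sigma(v)$ plus a function of $\sigma_{-v}$, so its conditional variance is that of a $\pm1$ variable, which is at most $1$. Only positivity of $\pi$ has been used so far.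

\paragraph{The grand coupling.}
Let $v_1,v_2,\dots$ be independent uniform vertices and $U_1,U_2,\dots$ independent uniform variables on $[0,1]$, the two sequences being independent of each other. At step $i$ set the spin at $v_i$ to $+1$ if $U_i\le p_{v_i}(\text{current configuration})$, and to $-1$ otherwise. This runs the dynamics from all initial states at once. If two configurations satisfy $\sigma\le\tau$ before a step, then $p_{v_i}(\sigma)\le p_{v_i}(\tau)$, so they are ordered after it as well. Hence the coupling preserves the order. Taking expectations, we see that $P^tf$ is increasing whenever $f$ is.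

This is where monotonicity enters. Without it the coupling need not preserve the order: on a single edge $uv$ with $J_{uv}<0$ and zero field, $p_v$ is larger when $\sigma(u)=-1$, so a first update at $v$ can set the spin there to $-1$ in the chain from $+$ and to $+1$ in the chain from $-$.

\section{The memory of the initial state}\label{sec:memory}

We now carry out the comparison of Section~\ref{sec:idea}. With external fields the stationary means $\mathbb E_\pi\sigma(v)$ need not vanish. If they are close to $+1$, the spins of $Y_0$ are mostly $+1$ and $|A|-S_A(Y_0)$ may be small. We therefore sum only over vertices with nonpositive mean.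

\begin{lemma}\label{lem:memory}
Let $B\subset V$ be nonempty with $\mathbb E_\pi\sigma(v)\le0$ for all $v\in B$, let $t\ge0$ be an integer, and put $\beta=|B|(1-\frac1n)^t$. Then
\[
\|\mu^+_t-\pi\|_{\rm TV}\ \ge\ 1-\frac{108\,t_{\rm rel}}{\beta^2}-\frac4\beta .
\]
\end{lemma}

\begin{proof}
Let $Y_0\sim\pi$ be independent of $(v_i,U_i)_{i\ge1}$, and run $(X_t)$ from $+$ and $(Y_t)$ from $Y_0$ by the grand coupling. Then $X_t\sim\mu^+_t$, $Y_t\sim\pi$ and $X_t\ge Y_t$. Let $A=B\setminus\{v_1,\dots,v_t\}$. For $v\in A$ we have $X_t(v)=1$ and $Y_t(v)=Y_0(v)$; for the other $v\in B$ we use $X_t(v)\ge Y_t(v)$. Hence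
\begin{equation}\label{eq:gap}
S_B(X_t)\ \ge\ S_B(Y_t)+\sum_{v\in A}\big(1-Y_0(v)\big)\ =\ S_B(Y_t)+|A|-S_A(Y_0).
\end{equation}
Let $m=\mathbb E_\pi S_B$ and $a=\beta/6>0$. We bound the probability of three bad events.
\begin{itemize}
\item Since $Y_t\sim\pi$, Chebyshev's inequality and \eqref{eq:var} give $\mathbb P(S_B(Y_t)\le m-a)\le t_{\rm rel}/a^2$.
\item The set $A$ is a function of $(v_i)$, so it is independent of $Y_0$. Conditionally on $A$, the sum $S_A(Y_0)$ has mean at most $0$, because $A\subset B$, and variance at most $t_{\rm rel}$, by \eqref{eq:var} applied to the set $A$. Hence $\mathbb P(S_A(Y_0)\ge a)\le t_{\rm rel}/a^2$.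
\item We have $\mathbb E|A|=\beta$. The inequality \eqref{eq:negcor} holds for distinct $u,v\in B$, so $\operatorname{Var}|A|\le\beta$ and $\mathbb P(|A|<3a)=\mathbb P(|A|<\beta/2)\le4/\beta$.
\end{itemize}
Outside these events \eqref{eq:gap} gives $S_B(X_t)>(m-a)+3a-a=m+a$. By the union bound, which requires no independence between the events,
\[
\mu^+_t(S_B>m+a)\ge1-\frac{2t_{\rm rel}}{a^2}-\frac4\beta .
\]
On the other hand $\pi(S_B>m+a)\le t_{\rm rel}/a^2$ by Chebyshev's inequality and \eqref{eq:var}. Subtracting and inserting $a=\beta/6$ gives the claim, since $3\cdot36=108$.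
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}(i)]
Let $t=\max\{t^+(\varepsilon),t^-(\varepsilon)\}$. Total variation distance to $\pi$ is nonincreasing in time, so $\|\mu^\pm_t-\pi\|_{\rm TV}\le\varepsilon$ for both signs.

One of the sets $\{v:\mathbb E_\pi\sigma(v)\le0\}$ and $\{v:\mathbb E_\pi\sigma(v)\ge0\}$ has at least $n/2$ elements. We may assume that it is the first: the image of $\pi$ under $\sigma\mapsto-\sigma$ has conditional probabilities $1-p_v(-\sigma)$, which are again increasing; its kernel is conjugate to $P$, so $t_{\rm rel}$ is unchanged; and the flip exchanges the two starting states, so $\max\{t^+(\varepsilon),t^-(\varepsilon)\}$ is unchanged too. This step is the reason for considering both starting states.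

Take $B=\{v:\mathbb E_\pi\sigma(v)\le0\}$, with $|B|\ge n/2$. Lemma~\ref{lem:memory} gives
\[
\frac{108\,t_{\rm rel}}{\beta^2}+\frac4\beta\ \ge\ 1-\varepsilon ,
\]
so one of the two terms is at least $\frac{1-\varepsilon}2$. That is, $\beta\le\sqrt{216\,t_{\rm rel}/(1-\varepsilon)}$ or $\beta\le8/(1-\varepsilon)$. Since $\sqrt{216}<15$, $\sqrt{1-\varepsilon}\ge1-\varepsilon$ and $t_{\rm rel}\ge1$, in both cases
\[
\beta\le\frac{15}{1-\varepsilon}\sqrt{t_{\rm rel}} .
\]
By \eqref{eq:log}, $\beta\ge\frac n2e^{-t/(n-1)}$. Combining the two bounds on $\beta$,
\[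
t\ \ge\ (n-1)\log\frac{n(1-\varepsilon)}{30\sqrt{t_{\rm rel}}} ,
\]
which is the assertion. If $t_{\rm rel}\le Kn$, the right side is at least $(n-1)\big[\frac12\log n-\frac12\log K-\log\frac{30}{1-\varepsilon}\big]=\frac12n\log n-O_{K,\varepsilon}(n)$.
\end{proof}

\section{Fast mixing from the extremal states bounds the relaxation time}\label{sec:relax}

To pass from (i) to (ii) we need an upper bound on $t_{\rm rel}$. If the laws from \emph{all} pairs of initial states were within $\theta<1$ of each other at time $t_0$, iteration would give exponential decay at rate $\log(1/\theta)/t_0$, and hence a bound on $\lambda_2$. We know this only for the pair $+,-$. But every trajectory lies between the two extremal ones, and these can be compared vertex by vertex. The union bound over vertices costs a factor $n$, which disappears because the rate is determined by the limit of many iterations.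

\begin{lemma}\label{lem:relax}
If $\|\mu^+_{t_0}-\mu^-_{t_0}\|_{\rm TV}\le\theta$ with $0<\theta<1$, then
\[
t_{\rm rel}\le1+\frac{t_0}{\log(1/\theta)} .
\]
\end{lemma}

\begin{proof}
Since $\|\delta_+-\delta_-\|_{\rm TV}=1>\theta$, we have $t_0\ge1$. Write $\operatorname{osc}f=\max f-\min f$, and recall that
\begin{equation}\label{eq:osc}
\sum_x\big(\mu(x)-\nu(x)\big)f(x)\ \le\ \|\mu-\nu\|_{\rm TV}\,\operatorname{osc}f
\end{equation}
for probability measures $\mu,\nu$: subtract $\min f$ from $f$ and keep only the terms with $\mu(x)>\nu(x)$.

\emph{Decay of the one-point difference.} Fix $v$ and let $g_s(x)=\mathbb E_x[X_s(v)]$ and $d_v(s)=g_s(+)-g_s(-)$. As $g_s$ is increasing, its maximum and minimum are attained at $+$ and $-$, so $\operatorname{osc}g_s=d_v(s)$. By the Markov property at time $t_0$ and \eqref{eq:osc},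
\[
d_v(t_0+s)=\sum_x\big(\mu^+_{t_0}(x)-\mu^-_{t_0}(x)\big)g_s(x)\le\theta\,d_v(s).
\]
Since $d_v(0)=2$, it follows that $d_v(kt_0)\le2\theta^k$ for all $k\ge0$.

\emph{From two states to all states.} In the grand coupling $X^-_t\le X^x_t\le X^+_t$ for every initial state $x$. Since $X^+_t(v)-X^-_t(v)\in\{0,2\}$, we have $\mathbb P(X^+_t(v)\ne X^-_t(v))=d_v(t)/2$, and therefore
\[
\mathbb P(X^+_{kt_0}\ne X^-_{kt_0})\le n\theta^k .
\]
When $X^+$ and $X^-$ agree, the trajectories from all initial states agree. So for every $f$ and all $x,y$,
\[
|P^{kt_0}f(x)-P^{kt_0}f(y)|\le n\theta^k\operatorname{osc}f .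
\]

\emph{The spectral gap.} Let $f$ be a real eigenfunction for $\lambda_2$. It is not constant, because $\lambda_2<1$. Choosing $x,y$ where $f$ is maximal and minimal, we get $\lambda_2^{kt_0}\le n\theta^k$ for all $k$. Taking $k$-th roots and letting $k\to\infty$ gives $\lambda_2^{t_0}\le\theta$. With $r=\log(1/\theta)/t_0$ this says $\lambda_2\le e^{-r}$, and $e^r\ge1+r$ gives $1-\lambda_2\ge1-\frac1{1+r}=\frac r{1+r}$. Hence $t_{\rm rel}\le1+1/r$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}(ii) and of the symmetric case]
Let $t_0=\max\{t^+(\varepsilon),t^-(\varepsilon)\}$ with $\varepsilon<\frac12$ and $n\ge3$. If $t_0>\frac12n\log n$, the claim holds, because $\log\log n>0$ and $\log(60\kappa_\varepsilon)>0$.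

Suppose $t_0\le\frac12n\log n$. At time $t_0$ both $\mu^+_{t_0}$ and $\mu^-_{t_0}$ are within $\varepsilon$ of $\pi$, so $\|\mu^+_{t_0}-\mu^-_{t_0}\|_{\rm TV}\le2\varepsilon$ by the triangle inequality. Here $2\varepsilon<1$, which is the only place where $\varepsilon<\frac12$ is essential. Lemma~\ref{lem:relax} with $\theta=2\varepsilon$, together with $n\log n\ge1$, gives
\[
t_{\rm rel}\le1+\frac{n\log n}{2\log(1/(2\varepsilon))}\le\kappa_\varepsilon^2\,n\log n .
\]
Insert this in part (i) and use $\frac{30}{1-\varepsilon}<60$:
\[
t_0\ \ge\ (n-1)\Big[\log n-\tfrac12\log(n\log n)-\log\kappa_\varepsilon-\log60\Big],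
\]
which is the claim.

If $\pi$ is invariant under $\sigma\mapsto-\sigma$, then the flip carries $\mu^+_t$ to $\mu^-_t$ and fixes $\pi$, so $\|\mu^+_t-\pi\|_{\rm TV}=\|\mu^-_t-\pi\|_{\rm TV}$ for all $t$. Thus $t^+(\varepsilon)=t^-(\varepsilon)$, and both bounds hold for $t^+(\varepsilon)$.
\end{proof}

\section{Sharpness}\label{sec:sharp}

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
(a) For $J\equiv0$ and zero field, $\pi$ is uniform. Let $\chi_I(\sigma)=\prod_{v\in I}\sigma(v)$ for $I\subset V$. These functions form an orthonormal basis of $L^2(\pi)$. We have $P_v\chi_I=0$ if $v\in I$ and $P_v\chi_I=\chi_I$ otherwise, so $P\chi_I=(1-|I|/n)\chi_I$. In particular $\lambda_2=1-\frac1n$ and $t_{\rm rel}=n$. The coefficient of $\mu^+_t/\pi$ at $\chi_I$ is $\mathbb E_+[\chi_I(X_t)]=(1-|I|/n)^t\chi_I(+)=(1-|I|/n)^t$. By the Cauchy--Schwarz inequality and Parseval's identity,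
\begin{align*}
4\|\mu^+_t-\pi\|_{\rm TV}^2
&=\Big\|\frac{\mu^+_t}\pi-1\Big\|_{L^1(\pi)}^2
\le\Big\|\frac{\mu^+_t}\pi-1\Big\|_{L^2(\pi)}^2
=\sum_{k=1}^n\binom nk\Big(1-\frac kn\Big)^{2t}\\
&\le\sum_{k=1}^n\binom nke^{-2tk/n}
=\big(1+e^{-2t/n}\big)^n-1\le\exp\big(ne^{-2t/n}\big)-1 .
\end{align*}
The right side is at most $4\varepsilon^2$ as soon as $ne^{-2t/n}\le\log(1+4\varepsilon^2)$, that is, as soon as
\[
t\ge\tfrac12n\log n-\tfrac12n\log\log(1+4\varepsilon^2).
\]
This threshold is positive, since $\log(1+4\varepsilon^2)<\log5<2\le n$. Taking for $t$ the least integer that is at least the threshold gives \eqref{eq:upper} for $t^+(\varepsilon)$, and $t^-(\varepsilon)=t^+(\varepsilon)$ by symmetry. The leading term shows that the constant $\frac12$ in Theorem~\ref{thm:general}(ii) cannot be increased. As $t_{\rm rel}=n$, Theorem~\ref{thm:general}(i) gives $t^+(\varepsilon)\ge\frac12n\log n-O_\varepsilon(n)$, which agrees with \eqref{eq:upper} up to $O_\varepsilon(n)$.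

(b) If $4\varepsilon^2>e-1$, then $c=\frac12\log\log(1+4\varepsilon^2)>0$, and \eqref{eq:upper} reads $t^\pm(\varepsilon)\le\frac12n\log n-cn+1$ for a model with $t_{\rm rel}=n$. This excludes a general lower bound $\frac12n\log n-o(n)$ under $t_{\rm rel}\le n$ for this $\varepsilon$.

(c) Take $J_{uv}=b$ on every edge of a connected graph $G$. As $b\to\infty$, the measure concentrates on the configurations that are constant along every edge. Since $G$ is connected, these are $+$ and $-$, and they have equal weight, so $\mu_G\to\frac12\delta_++\frac12\delta_-$. Hence $\|\delta_\pm-\mu_G\|_{\rm TV}=1-\mu_G(\pm)\to\frac12<\varepsilon$, and $t^\pm(\varepsilon)=0$ for $b$ large.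

(d) For $J\equiv0$ and $h_v=h$, $\pi$ is a product measure. The computation in (a), with $\sigma(v)$ replaced by $\sigma(v)-\mathbb E_\pi\sigma(v)$, gives an orthogonal basis of eigenfunctions with eigenvalues $1-|I|/n$, so $t_{\rm rel}=n$. As $h\to+\infty$ we have $\pi(+)\to1$, so $\|\delta_+-\pi\|_{\rm TV}=1-\pi(+)\to0$ and $t^+(\varepsilon)=0$ for $h$ large. When $n$ is so large that the lower bounds of Theorem~\ref{thm:general} (with $t_{\rm rel}=n$ in (i)) are positive, they therefore fail for $t^+(\varepsilon)$ in place of the maximum.
\end{proof}

\begin{remark}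
Theorem~\ref{thm:main} gives $t^+_{\rm mix}\ge\frac12n\log n-\frac12n\log\log n-O(n)$ uniformly over graphs and interactions. The term $\frac12n\log\log n$ comes only from the bound $t_{\rm rel}=O(n\log n)$; by Theorem~\ref{thm:general}(i) it can be dropped whenever $t_{\rm rel}=O(n)$. The argument does not determine whether it can be dropped in general, nor whether at $\varepsilon=\frac14$ the remaining term $-O(n)$ is necessary; Proposition~\ref{prop:sharp}(b) concerns only $\varepsilon>\frac12\sqrt{e-1}$.
\end{remark}

\begin{thebibliography}{1}
\bibitem{DP} Jian Ding and Yuval Peres, \emph{Mixing time for the Ising model: a uniform lower bound for all graphs}, arXiv:0909.5162 (2009).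
\end{thebibliography}

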